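# Non-sofic monoids whose identity $\mathcal J$-class is a sofic group

## 1. The bicyclic monoid inside finite sets

Take two maps on $\{0,1,2,\dots\}$: $q(i)=i+1$, and $p(i)=i-1$ for $i\ge 1$, $p(0)=0$. Then $pq=1$, but $qp\ne 1$, because $qp(0)=1$. The monoid generated by $p,q$ is the bicyclic monoid; using $pq=1$, each of its elements can be written $q^ip^j$.

Try to imitate this on a *finite* nonempty set $X$, with maps $P,Q:X\to X$ in place of $p,q$. If $PQ=\mathrm{Id}$, then $Q$ is injective, hence a permutation since $X$ is finite, hence $QP=\mathrm{Id}$. So $qp$ cannot be told apart from $1$.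

Perhaps that is too strict. Let us allow $PQx=x$ to fail for up to $\varepsilon|X|$ points $x$. Let $X_0=\{x: PQx=x\}$, so $|X\setminus X_0|\le\varepsilon|X|$. On $X_0$ the map $Q$ is injective, so $Q(X_0)$ also has at least $(1-\varepsilon)|X|$ points. For $y=Qx$ with $x\in X_0$,
$$QPy=Q(PQx)=Qx=y .$$
So $QP$ is the identity outside at most $\varepsilon|X|$ points. If $R$ is a map meant to represent $qp$, and $R=QP$ outside $\varepsilon|X|$ points, then $R$ is the identity outside $2\varepsilon|X|$ points. Errors do not help: $qp$ and $1$ remain confused at almost every point.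

Here is the notion that we have been testing. For a finite nonempty set $X$ let $\mathrm{Map}(X)$ be the monoid of all maps $X\to X$ under composition, with the normalized Hamming distance
$$d_X(f,g)=\frac{|\{x\in X: f(x)\ne g(x)\}|}{|X|}.$$
For instance, if $|X|=4$ and $f$ is a transposition, then $d_X(f,\mathrm{Id})=\tfrac12$.

**Definition (sofic monoid, in the sense of Ceccherini-Silberstein and Coornaert).** A monoid $M$ is sofic if for every finite $K\subseteq M$ and every $\varepsilon>0$ there are a finite nonempty set $X$ and a map $\varphi:K\to\mathrm{Map}(X)$ such that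

- (SM1) if $1_M\in K$, then $\varphi(1_M)=\mathrm{Id}_X$;
- (SM2) $d_X(\varphi(k_1k_2),\varphi(k_1)\varphi(k_2))\le\varepsilon$ for all $k_1,k_2\in K$ with $k_1k_2\in K$;
- (SM3) $d_X(\varphi(k_1),\varphi(k_2))\ge1-\varepsilon$ for all distinct $k_1,k_2\in K$.

A group is sofic if it is sofic as a monoid; this agrees with the usual notion of a sofic group.

So products are respected at almost every point, and distinct elements are *different at almost every point*. A model for a larger $K$ restricts to a model for a smaller one, so we may always enlarge $K$; in particular we may assume $1\in K$. We say that something holds "off $\delta$" if it holds for all $x\in X$ outside a set of size at most $\delta|X|$.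

Our computation shows that the bicyclic monoid is not sofic: take $K=\{1,p,q,qp\}$ and $\varepsilon=\tfrac14$. Then $\varphi(qp)=\mathrm{Id}$ off $\tfrac12$, whereas (SM3) asks for $d_X(\varphi(qp),\mathrm{Id})\ge\tfrac34$.

A positive example is a free group $G$. It is residually finite, so for finite $K\subset G$ there is a finite quotient $\pi:G\to X$ injective on $K$. Let $\varphi(k)$ be left translation by $\pi(k)$ on $X$. Then (SM1) and (SM2) hold exactly, and the distances in (SM3) equal $1$. So free groups are sofic.

## 2. The $\mathcal J$-class of the identity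

The trouble with the bicyclic monoid sits near the identity: $p$ and $q$ are "half invertible". The language for this is Green's relation $\mathcal J$.

**Definition.** For $a,b\in M$ put $a\,\mathcal J\,b$ if $MaM=MbM$. We write $J_1$ for the $\mathcal J$-class of $1_M$, so that $a\in J_1$ means $MaM=M$. "$J_1$ is a group" means that $J_1$ is a subgroup of $M$; equivalently, $J_1$ is the group of units.

In the bicyclic monoid, $p^i(q^ip^j)q^j=1$, so every element lies in $J_1$; and $J_1$ is not a group, since it contains the idempotent $qp\ne1$. At the other extreme, let $M=G\sqcup\{0\}$ be a group with a zero adjoined: there $J_1=G$.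

**Lemma 1.** If $J_1=G$ is a group, then $I=M\setminus G$ is a two-sided ideal: a product with a factor in $I$ lies in $I$.

*Proof.* If $ab\in G$, then $M=MabM\subseteq MaM$ and $M=MabM\subseteq MbM$, so $MaM=MbM=M$ and $a,b\in J_1=G$. $\square$

Two facts are known and may be quoted. In a sofic monoid, $J_1$ is a group, and this group is sofic. Conversely, if $J_1$ is the *trivial* group, then $M$ is sofic. The second fact can be checked by hand. Let $K\ni1$ be finite, $B=K\cap I$, and
$$X=\{1,\dots,n\}\sqcup B,\qquad |B|\le\varepsilon|X| .$$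
Think of the points $1,\dots,n$ as many copies of the identity element. Put $\varphi(1)=\mathrm{Id}$, and for $k\in K\setminus\{1\}$ put $\varphi(k)(i)=k\in B$; for $b\in B$ put $\varphi(k)(b)=kb$ if $kb\in B$, and $\varphi(k)(b)=b$ otherwise. At a point $i$, if $k_1,k_2\ne1$ and $k_1k_2\in K$, then $k_1k_2\in K\cap I$ by Lemma 1, so $\varphi(k_1)\varphi(k_2)(i)=\varphi(k_1)(k_2)=k_1k_2=\varphi(k_1k_2)(i)$. If $k_1$ or $k_2$ is $1$, (SM2) is trivial. Distinct elements of $K$ send $i$ to distinct points. All failures are in $B$, which has at most $\varepsilon|X|$ points. What makes this work is that nothing returns from the ideal, so the ideal can be given negligible size.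

So soficity of $M$ forces $J_1$ to be a sofic group, and when $J_1$ is trivial the converse holds. Kambites, in "A large class of sofic monoids" (arXiv:1401.7248, 2014), asks about the general converse: *if $J_1$ is a sofic group, must $M$ be sofic?*

The answer is no. We shall prove the following.

**Theorem A.** Let $G$ be any group containing a nonabelian free subgroup. There is a non-sofic monoid $M$ whose $\mathcal J$-class of the identity is (isomorphic to) $G$. Taking $G$ free of rank $3$ answers the question negatively.

**Theorem B.** If the $\mathcal J$-class of $1_M$ is an amenable group, then $M$ is sofic. Hence, for groups $G$ which are either amenable or contain a nonabelian free subgroup (e.g. all linear groups, by the Tits alternative), *every* monoid with identity $\mathcal J$-class $G$ is sofic if and only if $G$ is amenable.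

**Theorem C.** Suppose the $\mathcal J$-class of $1_M$ is a sofic group $G$, and for every $k\in M\setminus G$ the right stabilizer $\{g\in G:kg=k\}$ is finite or equal to $G$. Then $M$ is sofic.

**Corollary D.** There is a sofic monoid whose opposite monoid is not sofic.

For $G$ free of rank $3$ the monoid in Theorem A will even be finitely generated. We begin by pushing the positive argument as far as it goes without extra hypotheses on $M$.

## 3. Amenable units: the ideal over a Følner set

In the trivial case every point $i$ was a copy of $1$. If $J_1=G$ is a finite group, one uses many copies of $G$ instead, and lets $k\in I$ send $x\in G$ to $kx\in I$. If $G$ is infinite, we need a finite piece of it that is almost closed under left multiplication. Recall Følner's theorem: $G$ is amenable if and only if for every finite $A\subset G$ and $\delta>0$ there is a finite nonempty $F\subset G$ with $|gF\setminus F|\le\delta|F|$ for all $g\in A$. In $\mathbb Z$, long intervals do this.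

**Proof of the first sentence of Theorem B.** Let $J_1=G$ be amenable, $I=M\setminus G$, $K\subset M$ finite with $1\in K$, and $\varepsilon>0$.

**Step 1: the set $X$.** The purpose is a large "unit part" on which products behave, and a negligible "ideal part". Apply Følner's theorem with $A=K\cap G$ and $\delta=\varepsilon/(2|A|)$. Put
$$F_0=\{x\in F: gx\in F\text{ for all }g\in K\cap G\}.$$
For each $g$ the number of $x\in F$ with $gx\notin F$ is $|gF\setminus F|\le\delta|F|$, so $|F\setminus F_0|\le\frac\varepsilon2|F|$. Let $B=\{kx:k\in K\cap I,\ x\in F\}$, a finite subset of $I$, and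
$$X=(F\times\{1,\dots,n\})\sqcup B$$
with $n$ so large that $|B|\le\frac\varepsilon2|X|$. The points of $X$ that are not of the form $(x,i)$ with $x\in F_0$ number at most $\frac\varepsilon2|F|n+|B|\le\varepsilon|X|$. So it suffices to check (SM2) and (SM3) at the points $(x,i)$ with $x\in F_0$.

**Step 2: the maps.** Elements act by left multiplication whenever there is room. Put $\varphi(1)=\mathrm{Id}$, and for $m\in K\setminus\{1\}$:

- on $b\in B$: $\varphi(m)(b)=mb$ if $mb\in B$, else $b$;
- if $m\in G$: $\varphi(m)(x,i)=(mx,i)$ if $mx\in F$, else $(x,i)$;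
- if $m\in I$: $\varphi(m)(x,i)=mx\in B$.

**Step 3: (SM2) at $(x,i)$, $x\in F_0$.** Let $k_1,k_2,k_1k_2\in K$. If $k_1$ or $k_2$ is $1$ there is nothing to do.

- If $k_1,k_2\in G$, then $k_2x\in F$ and $k_1k_2x\in F$, because $k_2$ and $k_1k_2$ lie in $K\cap G$ and $x\in F_0$. Both sides are $(k_1k_2x,i)$.
- If $k_1\in I$ and $k_2\in G$, then $k_2x\in F$, and $\varphi(k_1)(k_2x,i)=k_1k_2x$. Since $k_1k_2\in K\cap I$, also $\varphi(k_1k_2)(x,i)=k_1k_2x$.
- If $k_2\in I$, then $\varphi(k_2)(x,i)=k_2x\in B$. As $k_1k_2\in K\cap I$, we have $k_1k_2x\in B$, so $\varphi(k_1)(k_2x)=k_1k_2x=\varphi(k_1k_2)(x,i)$.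

**Step 4: (SM3) at $(x,i)$, $x\in F_0$.** Let $k_1\ne k_2$ in $K$. Since $x$ is a unit, $k_1x\ne k_2x$. If both are in $G$, the images are $(k_1x,i)\neq(k_2x,i)$; if both are in $I$, the images $k_1x,k_2x\in B$ differ; if one is in $G$ and the other in $I$, the images lie in different parts of $X$. So $M$ is sofic. $\square$

The second sentence of Theorem B needs Theorem A; we return to it at the end of Section 7.

## 4. Infinite stabilizers and growing fibers

Now let $G$ be sofic only, say free. In place of $F\subset G$ we have a finite set $Y$ with a map $\psi:L\to\mathrm{Map}(Y)$, $L\subset G$ finite, as in the definition of soficity. We would again like $X=(Y\times\{1,\dots,n\})\sqcup B$ with $B$ negligible. What should $k\in I$ do to a point $y\in Y$? We can no longer form "$ky$".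

Let $H=\{g\in G:kg=k\}$ be the right stabilizer of $k$. For finitely many $h\in H$ we need $\varphi(k)\psi(h)=\varphi(k)$ at most points, and for finitely many $g\notin H$ we need $\varphi(k)\psi(g)y\ne\varphi(k)y$ at most points. So $\varphi(k)$ must be a coloring of $Y$ that is almost invariant under $H$ and changed by everything outside $H$. If $H$ is trivial, give all points different colors. If $H=G$, use one color. If $H$ is finite, color $y$ by the set $\{\psi(h)y:h\in H\}$; this is how Theorem C will go. But if $H$ is infinite and proper, this construction stops: only finitely many elements of $G$ act on $Y$, and the group of permutations of $Y$ that the elements of $H$ generate can forget $H$. A tiny instance: $G=\mathbb Z=\langle c\rangle$, $H=2\mathbb Z$, $Y=\mathbb Z/N$ with $N$ odd and $\psi(c)=+1$. Adding $2$ generates $\mathbb Z/N$, so an exactly $H$-invariant coloring is constant and does not separate $kc$ from $k$. Here one escapes by an approximate coloring, namely the parity of $i\in\{0,\dots,N-1\}$, which fails to be invariant under $+2$ at two points only. In general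 there is no such recipe.

So let us look for relations that make the colorings conflict. The quantity to watch is the size of the fibers. Suppose $M$ contains elements $k,l,w$ and a unit $c$ such that
$$kc^r\ (r\in\mathbb Z)\ \text{are pairwise distinct},\qquad lkc^r=w\ \text{ for all }r. \tag{1}$$
Pretend that we have an exact model: $c$ acts by a permutation $\rho$, and with $f=\varphi(k)$, $\lambda=\varphi(l)$ we have $f(\rho x)\ne f(x)$ and $\lambda(f(x))=\lambda(f(\rho x))=\varphi(w)(x)$ for all $x$. The fibers of $f$ through $x$ and through $\rho x$ are disjoint. But $\varphi(w)=\lambda f$ is constant on each of them, with the same value $\lambda(f(x))=\lambda(f(\rho x))$. Writing $n(x)$ for the size of the $f$-fiber through $x$,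
$$\text{the fiber of }\varphi(w)\text{ through }x\text{ has size at least }n(x)+n(\rho x)>n(x). \tag{2}$$
*Merging makes fibers grow.* To turn growth into a contradiction, we want to come back to $k$. We cannot have $w=k$, because then multiplying on the right by $c$ would give $kc=lkc^2=w=k$. But we can try $w=kt^{-1}$ with a unit $t$. If $t$ acts by a permutation $\tau$, then $\varphi(w)=f\tau^{-1}$, whose fiber through $x$ has size $n(\tau^{-1}x)$, and (2) reads
$$n(\tau^{-1}x)>n(x). \tag{3}$$
Holding at *every* $x$ of a finite set, this is absurd, as one sees at a maximum of $n$. We now build such monoids, and see whether approximate models survive.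

## 5. A monoid from a right $G$-set, and a single loop

**Lemma 2.** Let $G$ be a group, $S$ a right $G$-set, and $N$ a free monoid acting on $S$ from the left by maps that commute with the right action of $G$. Let
$$M=(N\times G)\sqcup S\sqcup\{0\}$$
with $0$ absorbing and, for $n,n'\in N$, $g,g'\in G$, $\sigma,\sigma'\in S$,
$$(n,g)(n',g')=(nn',gg'),\quad (n,g)\sigma=n(\sigma),\quad \sigma(1,g)=\sigma g,\quad \sigma(n,g)=0\ (n\ne1),\quad \sigma\sigma'=0 .$$
Then $M$ is a monoid with identity $(1,1)$, and its identity $\mathcal J$-class is $\{1\}\times G\cong G$.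

*Proof.* **Associativity.** Triples containing $0$ are trivial. Let $p=(n,g)$ and $q=(n',g')$.

- Triples in $N\times G$ associate, as $N\times G$ is a direct product of monoids.
- $(pq)\sigma=nn'(\sigma)=n(n'(\sigma))=p(q\sigma)$.
- $(p\sigma)q=p(\sigma q)$: if $n'=1$, the two sides are $n(\sigma)g'$ and $n(\sigma g')$, which agree by equivariance; if $n'\ne1$, both are $0$.
- $(\sigma p)q=\sigma(pq)$: if $n=n'=1$, both are $\sigma gg'$. Otherwise $nn'\ne1$ because $N$ is free, so $\sigma(pq)=0$; and $(\sigma p)q=0$, either because $\sigma p=0$ or because $\sigma p\in S$ and $n'\ne1$.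
- A triple with at least two factors in $S$ has product $0$ for both bracketings, since $(N\times G)S\subseteq S$, $S(N\times G)\subseteq S\cup\{0\}$ and $SS=0$.

The element $(1,1)$ is clearly an identity.

**The identity class.** Identify $G$ with $\{1\}\times G$. In a free monoid $nn'=1$ forces $n=n'=1$, and $S\cup\{0\}$ absorbs products on both sides, so $I=M\setminus G$ is a two-sided ideal. For $x\in I$ we get $MxM\subseteq I\ne M$; for $x\in G$, $MxM=M$. So $J_1=G$. $\square$

Note the asymmetry: units act on $S$ from the right through the $G$-set structure, while from the left $(1,g)\sigma=\sigma$. This will matter in Section 9.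

**The single loop.** Let $H\le G$ and $c,t\in G$ satisfy
$$t^{-1}Ht\subseteq H,\qquad t^{-1}ct\in H,\qquad c^r\notin H\ (r\ne0). \tag{4}$$
Take $S=H\backslash G$ (right cosets), $k=H\in S$, and let $N$ be free on one letter $l$ acting by $l(Hg)=Ht^{-1}g$. This is well defined, since $Ht^{-1}hg=H(t^{-1}ht)t^{-1}g=Ht^{-1}g$ for $h\in H$, and it commutes with the right action. Moreover $l(kc^r)=Ht^{-1}c^r=H(t^{-1}c^rt)t^{-1}=kt^{-1}$, so (1) holds with $w=kt^{-1}$.

An example of (4): $G=\mathbb Z^{(\mathbb Z)}\rtimes\langle t\rangle$, where $\mathbb Z^{(\mathbb Z)}$ is the group of finitely supported functions $\mathbb Z\to\mathbb Z$, $\delta_i$ is the function that is $1$ at $i$ and $0$ elsewhere, and $t\delta_it^{-1}=\delta_{i+1}$. Put $c=\delta_0$ and let $H$ be the functions supported on the negative integers. Then $t^{-1}Ht$ consists of functions supported on $\{\dots,-3,-2\}$, $t^{-1}ct=\delta_{-1}\in H$, and $c^r=r\delta_0\notin H$ for $r\neq 0$.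

Is this monoid non-sofic? No: $G$ is an extension of an abelian group by an abelian group, hence solvable, hence amenable, so by Theorem B the monoid *is* sofic. The exact argument breaks when exceptions are allowed. Inequality (3) at *most* points is no contradiction: on $X=\mathbb Z/N$ with $\tau^{-1}(i)=i+1$, the function $n(i)=i+1$ for $0\le i\le N-1$ increases at every point but one. Fiber sizes may grow along a very long cycle and drop once.

In terms of graphs: join $x$ to $\tau^{-1}x$ for each $x\in X$. This graph has as many edges as vertices, so each edge can be oriented in the direction of growth with one outgoing edge per vertex. To get a contradiction we need more edges than vertices, so at least two permutations $\tau_a,\tau_b$, and growth in *all four* directions $\tau_a^{\pm1},\tau_b^{\pm1}$. Asking only for growth under $\tau_a^{-1}$ and $\tau_b^{-1}$ is not enough: both could be the same shift of $\mathbb Z/N$. But a single $k$ cannot grow in opposite directions: this would need (4) for both $t=a$ and $t=a^{-1}$, so $a^{-1}Ha=H$, and then $a^{-1}ca\in H$ gives $c\in H$,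 a contradiction.

The way out is to forbid only *backtracking*. Use four elements $k_s$, one for each $s\in\Sigma=\{a,a^{-1},b,b^{-1}\}$, where the index $s$ records the last step, and ask for growth in the three directions that do not undo this step.

## 6. Four subgroups of a free group

Let $G$ contain a nonabelian free subgroup. A nonabelian free group contains free groups of rank $3$; fix $a,b,c\in G$ freely generating a free subgroup, and put $F=\langle a,b\rangle$, $\Sigma=\{a,a^{-1},b,b^{-1}\}$.

From $k_s$ we want letters $l_{s,t}$, one for each $t\ne s$, with $l_{s,t}k_sc^r=k_{t^{-1}}t^{-1}$ for all $r$. The last step is then $t^{-1}$, and the step that would undo it is forbidden at the next stage. If $H_s$ denotes the stabilizer of $k_s$, then just as in (4) we need, for $s\ne t$,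
$$t^{-1}H_st\subseteq H_{t^{-1}},\qquad t^{-1}ct\in H_{t^{-1}},\qquad c^r\notin H_s\ (r\ne0). \tag{5}$$
The first two conditions tell us what to put into the subgroups. With $u=t^{-1}$, the second puts $ucu^{-1}$ into $H_u$ for each $u\in\Sigma$; the first then puts $(us)c(us)^{-1}$ into $H_u$ whenever $u\ne s^{-1}$, that is, whenever $us$ is reduced; and so on. So let $E_s\subset F$ be the set of reduced words beginning with $s$, and
$$H_s=\langle\gamma c\gamma^{-1}:\gamma\in E_s\rangle\le G .$$
For instance $aca^{-1}$ and $(ab)c(ab)^{-1}$ lie in $H_a$.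

**Lemma 3.** The three conditions in (5) hold for all $s\ne t$ in $\Sigma$; moreover $t^{-1}c^rt\in H_{t^{-1}}$ for all $r\in\mathbb Z$ and $t\in\Sigma$.

*Proof.* **First condition.** If $w\in E_s$, then $w$ does not begin with $t$, so $t^{-1}w$ is reduced and begins with $t^{-1}$. Thus $t^{-1}E_s\subseteq E_{t^{-1}}$, and $t^{-1}(wcw^{-1})t=(t^{-1}w)c(t^{-1}w)^{-1}\in H_{t^{-1}}$.

**Second condition.** The one-letter word $t^{-1}$ is in $E_{t^{-1}}$, so $t^{-1}ct\in H_{t^{-1}}$, and so are its powers $t^{-1}c^rt$.

**Third condition.** Let $\mathbb Z^{(F)}$ be the group of finitely supported functions $F\to\mathbb Z$, with $F$ acting by $\gamma\delta_\eta\gamma^{-1}=\delta_{\gamma\eta}$ in $\mathbb Z^{(F)}\rtimes F$. Since $a,b,c$ are free generators, there is a homomorphism $\langle a,b,c\rangle\to\mathbb Z^{(F)}\rtimes F$ with $a\mapsto a$, $b\mapsto b$, $c\mapsto\delta_1$. It sends $\gamma c\gamma^{-1}$ to $\delta_\gamma$, so it sends $H_s$ into the functions supported in $E_s$. It sends $c^r$ to $r\delta_1$, and $1\notin E_s$. Hence $c^r\notin H_s$ for $r\ne0$. $\square$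

The same homomorphism shows, for example, that $bcb^{-1}\notin H_a$: its image is $\delta_b$, and $b\notin E_a$.

**The monoid.** Let $S=\bigsqcup_{s\in\Sigma}H_s\backslash G$, a disjoint union and a right $G$-set, and let $k_s\in S$ be the coset $H_s$. For $s\ne t$ define $l_{s,t}:S\to S$ by
$$l_{s,t}(k_sg)=k_{t^{-1}}t^{-1}g,\qquad l_{s,t}=\mathrm{id}\ \text{ on }H_{s'}\backslash G,\ s'\ne s .$$
It is well defined: for $h\in H_s$, $H_{t^{-1}}t^{-1}hg=H_{t^{-1}}(t^{-1}ht)t^{-1}g=H_{t^{-1}}t^{-1}g$ by the first condition. It commutes with the right action of $G$. By Lemma 3, $k_{t^{-1}}t^{-1}c^r=H_{t^{-1}}(t^{-1}c^rt)t^{-1}=k_{t^{-1}}t^{-1}$, so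
$$l_{s,t}(k_sc^r)=k_{t^{-1}}t^{-1}\qquad(r\in\mathbb Z,\ s\ne t), \tag{6}$$
while for each $s$ the elements $k_sc^r$ $(r\in\mathbb Z)$ are pairwise distinct by the third condition.

Let $N$ be the free monoid on the $12$ letters $l_{s,t}$, acting on $S$ through these maps, and let $M=(N\times G)\sqcup S\sqcup\{0\}$ be the monoid of Lemma 2. Its identity $\mathcal J$-class is $G$. If $G$ is free of rank $3$, then $G$ is sofic, by Section 1, and $M$ is finitely generated: generators of $G$ and their inverses, the $12$ elements $(l_{s,t},1)$ and the four $k_s$ suffice, since $S=\bigcup_sk_sG$ and $0=k_sk_s$.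

## 7. Too many edges: the proof of Theorem A

We show that $M$ is not sofic. Write $l_{s,t}$ also for $(l_{s,t},1)\in M$.

Here is the picture. In a model, $a$ and $b$ give permutations $\tau_a,\tau_b$ of $X$; put $\tau_{s^{-1}}=\tau_s^{-1}$. Form the graph on $X$ with an edge from $x$ to $\tau_ax$ and an edge from $x$ to $\tau_bx$ for each $x$, loops and multiple edges allowed. It has $2|X|$ edges. Each vertex $x$ has four half-edges $(x,s)$, $s\in\Sigma$, and the half-edge $(x,s)$ is glued to $(\tau_{s^{-1}}x,s^{-1})$. Put on $(x,s)$ the weight $n_s(x)$, the size of the fiber of $\varphi(k_s)$ through $x$. Growth without backtracking will say, at most vertices $x$: *for $s\ne t$, the weight of $(x,s)$ is less than the weight of the partner of $(x,t)$.* From this, at most one of the four half-edges at $x$ can be at least as heavy as its partner. But each of the $2|X|$ edges has such a half-edge, and there are only $|X|$ vertices.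

The approximation forces one more precaution. In (2), up to half of each fiber may be lost to errors, so $n(x)+n(\rho x)$ must be replaced by something safe. If the second fiber is *at least as large* as the first, more than half of both still adds up to more than $n(x)$. We find such a fiber by using many powers $c^r$: strict maxima of a function along $\rho$-orbits are rare.

**Step 1: the finite set $K$.** We collect the elements whose products will be used. Put $m=24$ and
$$K=\{1\}\cup\Sigma\cup\{c^r\}_{|r|<m}\cup\{k_sc^r\}_{s\in\Sigma,|r|<m}\cup\{k_ss\}_{s\in\Sigma}\cup\{l_{s,t}\}_{s\ne t}.$$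
Suppose that $M$ is sofic, and let $X,\varphi$ satisfy (SM1)–(SM3) for $K$ and $\varepsilon$, where $\varepsilon>0$ will be chosen small at the end. Put $f_s=\varphi(k_s)$.

**Step 2: exact permutations for $a,b,c$.** The aim is to replace almost-permutations by permutations, as in Section 1. Let $s\in\{a,b,c\}$. Since $s^{-1}s=1\in K$ and $\varphi(1)=\mathrm{Id}$, the set $P=\{x:\varphi(s^{-1})\varphi(s)x=x\}$ satisfies $|X\setminus P|\le\varepsilon|X|$. On $P$ the map $\varphi(s)$ is injective, and $X\setminus P$ has as many points as $X\setminus\varphi(s)(P)$, so there is a permutation $\tau_s$ of $X$ agreeing with $\varphi(s)$ on $P$. Put $\tau_{s^{-1}}=\tau_s^{-1}$. For $y=\tau_sx$ with $x\in P$, $\varphi(s^{-1})y=\varphi(s^{-1})\varphi(s)x=x=\tau_{s^{-1}}y$; so $\varphi(s^{-1})=\tau_{s^{-1}}$ on $\tau_s(P)$. Hence $\varphi(s^{\pm1})=\tau_{s^{\pm1}}$ off $\varepsilon$.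

Write $\rho=\tau_c$. For $0<|r|<m$ we claim $\varphi(c^r)=\rho^r$ off $2|r|\varepsilon$. For $|r|=1$ this was just shown. Inductively, $\varphi(c^{\pm(j+1)})=\varphi(c^{\pm j})\varphi(c^{\pm1})$ off $\varepsilon$; next, $\varphi(c^{\pm1})=\rho^{\pm1}$ off $\varepsilon$; finally $\varphi(c^{\pm j})\rho^{\pm1}=\rho^{\pm j}\rho^{\pm1}$ off $2j\varepsilon$, because the permutation $\rho^{\pm1}$ does not change the size of the exceptional set. The total is $2(j+1)\varepsilon$.

**Step 3: the bad set $Z$.** We gather all points where one of the relations that we need fails. Let $Z$ be the set of $x\in X$ at which at least one of the following fails, over all $s\ne t$ in $\Sigma$ and all $|r|<m$: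

- (Z1) $\varphi(k_sc^r)(x)=f_s(\rho^rx)$;
- (Z2) $\varphi(k_ss)(x)=f_s(\tau_sx)$;
- (Z3) $\varphi(k_{t^{-1}}t^{-1})(x)=\varphi(l_{s,t})\big(\varphi(k_sc^r)(x)\big)$;
- (Z4) $\varphi(k_sc^r)(x)\ne\varphi(k_s)(x)$ if $r\ne0$.

By (SM2) and Step 2, each instance of (Z1) holds off $(2|r|+1)\varepsilon$, and there are fewer than $8m$ of them; each of the four instances of (Z2) holds off $2\varepsilon$. By (SM2) and (6), each instance of (Z3) holds off $\varepsilon$, and there are $12(2m-1)<24m$. By (SM3), each instance of (Z4) holds off $\varepsilon$, and there are fewer than $8m$. Hence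
$$|Z|\le C\varepsilon|X|,\qquad C=8m(2m+1)+8+24m+8m .$$

**Step 4: fibers to avoid.** We control two nuisances: fibers that are mostly bad, and points whose fiber is strictly larger than those of all their nearby $\rho$-translates. Let $C_s(x)=f_s^{-1}(f_s(x))$ and $n_s(x)=|C_s(x)|\ge1$, and put
$$U_s=\{x:|C_s(x)\cap Z|\ge\tfrac12n_s(x)\},\qquad B_s=\{x:n_s(\rho^rx)<n_s(x)\text{ for all }0<|r|<m\}.$$

The set $U_s$ is a union of fibers $C$ of $f_s$ with $|C|\le2|C\cap Z|$. Summing over these disjoint fibers, $|U_s|\le2|Z|$.

The sets $B_s,\rho B_s,\dots,\rho^{m-1}B_s$ are pairwise disjoint. Indeed, let $\rho^ix=\rho^jy$ with $x,y\in B_s$ and $0\le i<j<m$. Then $x=\rho^{j-i}y$ and $y\in B_s$ give $n_s(x)<n_s(y)$, while $y=\rho^{-(j-i)}x$ and $x\in B_s$ give $n_s(y)<n_s(x)$, a contradiction. These $m$ sets have equal size, so $|B_s|\le|X|/m$.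

Let
$$\mathrm{Exc}=Z\cup\bigcup_{s\in\Sigma}\Big(B_s\cup\bigcup_{|r|<m}\rho^{-r}U_s\Big).$$
There are $4(2m-1)$ sets $\rho^{-r}U_s$, each of size at most $2|Z|$, so, as $m=24$,
$$|\mathrm{Exc}|\le\tfrac4m|X|+(1+16m)|Z|\le\Big(\tfrac16+(1+16m)C\varepsilon\Big)|X|. \tag{7}$$

**Step 5: growth without backtracking.** This is the approximate form of (3).

**Claim.** If $x\notin\mathrm{Exc}$ and $s\ne t$ in $\Sigma$, then $n_{t^{-1}}(\tau_{t^{-1}}x)>n_s(x)$.

*Proof.* Put $u=t^{-1}$ and $\lambda=\varphi(l_{s,t})$. Since $x\notin B_s$, there is $r$ with $0<|r|<m$ such that $x'=\rho^rx$ satisfies $n_s(x')\ge n_s(x)$. Since $x\notin Z$, (Z1) and (Z4) give $f_s(x')=\varphi(k_sc^r)(x)\ne\varphi(k_s)(x)=f_s(x)$. So the fibers $C_s(x)$ and $C_s(x')$ are disjoint.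

For every $y\notin Z$, (Z2) for $u$ and then (Z3) with $r=0$ give
$$f_u(\tau_uy)=\varphi(k_uu)(y)=\lambda(f_s(y)). \tag{8}$$
We use this to show that $\tau_u$ carries the good points of both fibers into the single fiber $C_u(\tau_ux)$.

- If $y\in C_s(x)\setminus Z$, then (8) at $y$, and at $x$, gives $f_u(\tau_uy)=\lambda(f_s(x))=f_u(\tau_ux)$.
- If $y\in C_s(x')\setminus Z$, then (8) at $y$ gives $f_u(\tau_uy)=\lambda(f_s(x'))$. At the point $x\notin Z$ we have, by (Z1), (Z3) and (Z2) in turn,
$$\lambda(f_s(x'))=\lambda(\varphi(k_sc^r)(x))=\varphi(k_uu)(x)=f_u(\tau_ux).$$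

Note that the second item uses $x'$ only through $x$; whether $x'$ lies in $Z$ is irrelevant. Now $x\notin\mathrm{Exc}$ gives $x\notin U_s$, and $x\notin\rho^{-r}U_s$, that is, $x'\notin U_s$. So more than half of each of the two fibers lies outside $Z$. Since $\tau_u$ is injective and the fibers are disjoint,
$$n_u(\tau_ux)\ge|C_s(x)\setminus Z|+|C_s(x')\setminus Z|>\tfrac12n_s(x)+\tfrac12n_s(x')\ge n_s(x).\qquad\square$$

**Step 6: counting edges.** Let $O_s=\{x:n_s(x)\ge n_{s^{-1}}(\tau_{s^{-1}}x)\}$, the set of $x$ whose half-edge $(x,s)$ is at least as heavy as its partner. We bound $\sum_s|O_s|$ from both sides.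

*Lower bound.* If $x\notin O_s$, put $y=\tau_{s^{-1}}x$, so that $x=\tau_sy$. Then $n_{s^{-1}}(y)>n_s(x)=n_s(\tau_sy)$, so $y\in O_{s^{-1}}$. Thus the injective map $\tau_{s^{-1}}$ sends $X\setminus O_s$ into $O_{s^{-1}}$, and $|O_s|+|O_{s^{-1}}|\ge|X|$. Adding this for $s=a$ and $s=b$,
$$\sum_{s\in\Sigma}|O_s|\ge2|X|.$$

*Upper bound.* Suppose $x\notin\mathrm{Exc}$ lies in $O_s\cap O_t$ with $s\ne t$. The Claim for the pair $(t,s)$ and for the pair $(s,t)$ gives
$$n_s(x)\ge n_{s^{-1}}(\tau_{s^{-1}}x)>n_t(x)\ge n_{t^{-1}}(\tau_{t^{-1}}x)>n_s(x),$$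
which is absurd. So a point outside $\mathrm{Exc}$ lies in at most one of the four sets $O_s$; a point of $\mathrm{Exc}$ lies in at most four. Hence
$$\sum_{s\in\Sigma}|O_s|\le|X|+3|\mathrm{Exc}|.$$

Together, $|\mathrm{Exc}|\ge\frac13|X|$. Choose $\varepsilon$ with $(1+16m)C\varepsilon<\frac16$; this depends only on $m=24$. Then (7) gives $|\mathrm{Exc}|<\frac13|X|$, a contradiction. So $M$ is not sofic, and Theorem A is proved. $\blacksquare$

**The equivalence in Theorem B.** Let $G$ be amenable or contain a nonabelian free subgroup. If $G$ is amenable, every monoid with identity $\mathcal J$-class $G$ is sofic by Section 3. If $G$ is not amenable, it contains a nonabelian free subgroup, and Theorem A gives a non-sofic monoid with identity $\mathcal J$-class $G$.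

Linear groups satisfy the alternative. By Tits (*Free subgroups in linear groups*, J. Algebra 20 (1972)), a finitely generated linear group either contains a nonabelian free subgroup or is virtually solvable, and virtually solvable groups are amenable. So if a linear group contains no nonabelian free subgroup, all its finitely generated subgroups are amenable; and a group all of whose finitely generated subgroups are amenable is amenable. This completes Theorem B. $\blacksquare$

## 8. Finite or full stabilizers: proof of Theorem C

The monoid of Theorem A lives in the gap pointed out in Section 4: the right stabilizer of $k_s$ is $\{g:H_sg=H_s\}=H_s$, which is infinite, as it contains all powers of $scs^{-1}$, and proper, as $c\notin H_s$. Theorem C says that if no element of the ideal has such a stabilizer, soficity of $G$ is enough. The coloring is the one announced there: color $y$ by a *set* of translates of $y$.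

Let $J_1=G$ be sofic, $I=M\setminus G$, and assume that for every $k\in I$ the stabilizer $\{g\in G:kg=k\}$ is finite or equal to $G$.

**Step 1: two kinds of elements.** Let $I_{\rm fin}$ be the set of $k\in I$ with finite right stabilizer, and $I_{\rm full}=I\setminus I_{\rm fin}$. Elements of $I_{\rm full}$ have infinite stabilizer, hence stabilizer $G$: they satisfy $kg=k$ for all $g\in G$. (If $G$ is finite, $I_{\rm full}$ is empty.) If $kg=k$ then $mkg=mk$, so the stabilizer of $mk$ contains that of $k$; as $I$ is an ideal,
$$M\,I_{\rm full}\subseteq I_{\rm full}. \tag{9}$$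
The stabilizer of $kg$ is $g^{-1}\{h:kh=k\}g$, so $I_{\rm fin}$ is a union of right $G$-orbits.

**Step 2: coordinates on $I_{\rm fin}$.** We write each $k\in I_{\rm fin}$ as a representative times a group element, keeping track of the ambiguity. Let $T$ be a transversal of the $G$-orbits in $I_{\rm fin}$. For $k\in I_{\rm fin}$ let $t(k)\in T$ be the representative of its orbit and
$$C(k)=\{g\in G:t(k)g=k\}.$$
This is nonempty, and finite, being a right coset of the stabilizer of $t(k)$.

A small example: $G=\langle c\rangle\times\langle z\rangle\cong\mathbb Z\times\mathbb Z/2$ and $M=G\sqcup(\langle z\rangle\backslash G)\sqcup\{0\}$, the monoid of Lemma 2 with $N$ trivial. The cosets have stabilizer $\langle z\rangle$ and form one orbit; with representative $t=\langle z\rangle$, the element $k=tc^r$ has $C(k)=\{c^r,zc^r\}$. The stabilizer of $0$ is $G$.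

**Lemma 4.**

- (i) For $k\in I_{\rm fin}$ and $g\in G$: $t(kg)=t(k)$ and $C(kg)=C(k)g$.
- (ii) If $k,mk\in I_{\rm fin}$ and $t=t(k)$, then $mt\in I_{\rm fin}$, $t(mk)=t(mt)$ and $C(mk)=C(mt)C(k)$.
- (iii) If $k\ne k'$ in $I_{\rm fin}$ and $t(k)=t(k')$, then $C(k)\cap C(k')=\emptyset$.
- (iv) If $k\in I_{\rm fin}$ and $mk\in I_{\rm full}$, then $m\,t(k)=mk$.

*Proof.* (i) The orbits of $k$ and $kg$ agree, and $t(k)h=kg$ if and only if $t(k)hg^{-1}=k$. (ii) Let $g\in C(k)$. Then $k=tg$, so $mk=(mt)g$ and $mt=(mk)g^{-1}$ lies in the orbit of $mk$, hence in $I_{\rm fin}$, with $t(mt)=t(mk)$. By (i), $C(mk)=C((mt)g)=C(mt)g$. This holds for every $g\in C(k)$; taking the union over $g$ gives $C(mk)=C(mt)C(k)$. (iii) A common element $g$ would give $k=t(k)g=t(k')g=k'$. (iv) For $g\in C(k)$, $m\,t(k)=(mk)g^{-1}=mk$, since $mk\in I_{\rm full}$ is fixed by $G$. $\square$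

**Step 3: the model of $G$.** We choose a finite subset of $G$ that contains all group elements that will be multiplied. Let $K\subset M$ be finite with $1\in K$, and $\varepsilon>0$. Let $L\subset G$ be a finite set containing $1$, $K\cap G$, all $C(k)$ for $k\in K\cap I_{\rm fin}$, and all $C(m\,t(k))$ for $m\in K$ and $k\in K\cap I_{\rm fin}$ with $mk\in K\cap I_{\rm fin}$ (these are defined by Lemma 4(ii)). Let $L'=L\cup LL$. Apply soficity of $G$ to $L'$ with a tolerance $\delta$ such that $2|L|^2\delta\le\frac\varepsilon2$. This gives $\psi:L'\to\mathrm{Map}(Y)$ with $Y$ finite nonempty and $\psi(1)=\mathrm{Id}$, such that the set $Y_0$ of all $y\in Y$ satisfying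
$$\psi(gh)y=\psi(g)\psi(h)y\ \ (g,h\in L),\qquad \psi(g)y\ne\psi(h)y\ \ (g\ne h\text{ in }L) \tag{10}$$
has $|Y\setminus Y_0|\le\frac\varepsilon2|Y|$. For $C\subseteq L'$ and $U\subseteq Y$ write $\psi(C)U=\{\psi(g)u:g\in C,\ u\in U\}$ and $\psi(C)y=\psi(C)\{y\}$. If $C,D\subseteq L$ and $y\in Y_0$, then by (10)
$$\psi(C)\psi(D)y=\psi(CD)y. \tag{11}$$

**Step 4: the model of $M$.** Again the ideal part is made negligible. Let $T_K=t(K\cap I_{\rm fin})$,
$$B_1=T_K\times\{\text{nonempty subsets of }Y\},\qquad B_2=K\cap I_{\rm full},\qquad X=(Y\times\{1,\dots,n\})\sqcup B_1\sqcup B_2,$$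
with $n$ so large that $|B_1\sqcup B_2|\le\frac\varepsilon2|X|$. Put $\varphi(1)=\mathrm{Id}$, and for $m\in K\setminus\{1\}$:

- On $(y,i)$: $\varphi(m)(y,i)=(\psi(m)y,i)$ if $m\in G$; $\varphi(m)(y,i)=(t(m),\psi(C(m))y)\in B_1$ if $m\in I_{\rm fin}$; $\varphi(m)(y,i)=m\in B_2$ if $m\in I_{\rm full}$.
- On $(t,U)\in B_1$: $\varphi(m)(t,U)=(t(mt),\psi(C(mt))U)$ if $mt\in I_{\rm fin}$, $t(mt)\in T_K$ and $C(mt)\subseteq L$; $\varphi(m)(t,U)=mt\in B_2$ if $mt\in K\cap I_{\rm full}$; otherwise $\varphi(m)(t,U)=(t,U)$.
- On $b\in B_2$: $\varphi(m)(b)=mb$ if $mb\in K$ (then $mb\in B_2$ by (9)), else $b$.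

The points of $X$ not of the form $(y,i)$ with $y\in Y_0$ number at most $\frac\varepsilon2|Y|n+\frac\varepsilon2|X|\le\varepsilon|X|$. So it suffices to check (SM2) and (SM3) at $(y,i)$ with $y\in Y_0$.

**Step 5: (SM2) at $(y,i)$, $y\in Y_0$.** Let $k_1,k_2,k_1k_2\in K$; if $k_1$ or $k_2$ is $1$ there is nothing to do. We run through the possible types.

- $k_1,k_2\in G$: then $\varphi(k_1)\varphi(k_2)(y,i)=(\psi(k_1)\psi(k_2)y,i)=(\psi(k_1k_2)y,i)$ by (10). This equals $\varphi(k_1k_2)(y,i)$, also when $k_1k_2=1$, as $\psi(1)=\mathrm{Id}$.
- $k_1\in I_{\rm fin}$, $k_2=g\in G$: the left side is $(t(k_1),\psi(C(k_1))\psi(g)y)$. By (11) and Lemma 4(i), $\psi(C(k_1))\psi(g)y=\psi(C(k_1)g)y=\psi(C(k_1g))y$, and $t(k_1)=t(k_1g)$. So it equals $\varphi(k_1k_2)(y,i)$.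
- $k_1\in I_{\rm full}$, $k_2\in G$: then $k_1k_2=k_1$, and both sides are the point $k_1\in B_2$.
- $k_2\in I_{\rm fin}$, $k_1k_2\in I_{\rm fin}$: put $t=t(k_2)$, so $\varphi(k_2)(y,i)=(t,\psi(C(k_2))y)$. By Lemma 4(ii), $k_1t\in I_{\rm fin}$ and $t(k_1t)=t(k_1k_2)\in T_K$; by the choice of $L$, $C(k_1t)\subseteq L$. So the first rule on $B_1$ applies, and with (11) and Lemma 4(ii) it gives
$$\big(t(k_1k_2),\psi(C(k_1t))\psi(C(k_2))y\big)=\big(t(k_1k_2),\psi(C(k_1t)C(k_2))y\big)=\big(t(k_1k_2),\psi(C(k_1k_2))y\big),$$
which is $\varphi(k_1k_2)(y,i)$.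
- $k_2\in I_{\rm fin}$, $k_1k_2\in I_{\rm full}$: by Lemma 4(iv), $k_1t(k_2)=k_1k_2\in K\cap I_{\rm full}$, so the second rule on $B_1$ applies and both sides are the point $k_1k_2\in B_2$.
- $k_2\in I_{\rm full}$: $\varphi(k_2)(y,i)=k_2\in B_2$. Here $k_1k_2\in K\cap I_{\rm full}$ by (9), so $\varphi(k_1)(k_2)=k_1k_2=\varphi(k_1k_2)(y,i)$.

If $k_2\in I_{\rm fin}$, then $k_1k_2\in I=I_{\rm fin}\sqcup I_{\rm full}$, so all cases are covered.

**Step 6: (SM3) at $(y,i)$, $y\in Y_0$.** Let $k\ne k'$ in $K$. Elements of $G$, $I_{\rm fin}$ and $I_{\rm full}$ send $(y,i)$ into the three different parts of $X$, so let $k,k'$ be of the same type. In $G$, the images differ by (10). In $I_{\rm full}$, the images are $k\ne k'$. In $I_{\rm fin}$, if $t(k)\ne t(k')$ then the first coordinates differ. If $t(k)=t(k')$, then $C(k),C(k')\subseteq L$ are nonempty and disjoint by Lemma 4(iii), so by (10) the sets $\psi(C(k))y$ and $\psi(C(k'))y$ are nonempty and disjoint, hence different. So $M$ is sofic, and Theorem C is proved. $\blacksquare$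

Finiteness of the stabilizers was used to make $C(k)$ finite, so that it fits into the finite set $L$ on which $\psi$ is defined.

## 9. The opposite monoid

In the monoid of Theorem A the units act on $S$ from the right with infinite proper stabilizers, but from the left they do nothing. Reversing the multiplication exchanges the two sides.

**Proof of Corollary D.** Let $M$ be the monoid of Section 6 for $G$ free of rank $3$, and let $M^{op}$ be the same set with $x\cdot y$ defined as $yx$. The sets $MaM$ are the same for $M$ and $M^{op}$, so the identity $\mathcal J$-class of $M^{op}$ is the group $G^{op}$, which is isomorphic to $G$ through $g\mapsto g^{-1}$, hence sofic. The right stabilizer of an element in $M^{op}$ is its left stabilizer in $M$.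

- For $(n,g)$ with $n\ne1$: $(1,h)(n,g)=(n,hg)$, which equals $(n,g)$ only for $h=1$. The stabilizer is trivial.
- For $\sigma\in S$: $(1,h)\sigma=\sigma$ for all $h\in G$; likewise for $0$. The stabilizer is all of $G$.

So $M^{op}$ satisfies the hypothesis of Theorem C and is sofic, while its opposite $(M^{op})^{op}=M$ is not sofic, by Theorem A. $\blacksquare$

**Remark (the limits of the dichotomy).** These results do not treat all non-amenable groups without nonabelian free subgroups. Suppose there is a sofic non-amenable group $G$ all of whose proper subgroups are finite. Then in any monoid with identity $\mathcal J$-class $G$, each right stabilizer, being a subgroup of $G$, is finite or equal to $G$, so the monoid is sofic by Theorem C. So amenability need not be the exact dividing line among all groups, although by Theorem B it is among the groups that are amenable or contain a nonabelian free subgroup.
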